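# Infinitely many finite groups with the same average order

## The guess "only finitely many", and three tests of it

For a finite group $G$ let $o(x)$ be the order of $x\in G$, and put
$$\psi(G)=\sum_{x\in G}o(x),\qquad \mathcal O(G)=\frac{\psi(G)}{|G|}.$$
The number $\mathcal O(G)$ is the average order of $G$. For example, $S_3$ has one element of order $1$, three of order $2$ and two of order $3$, so $\psi(S_3)=1+6+6=13$ and $\mathcal O(S_3)=13/6$. In "Characterizing some finite groups by the average order" (arXiv:2307.15328, 2023), Ashkan Zarezadeh, Behrooz Khosravi and Zeinab Akhlaghi ask: is there a finite group $G$ such that infinitely many pairwise non-isomorphic finite groups have average order $\mathcal O(G)$?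

The answer one would first guess is no. An average order is a fraction, large groups tend to produce large denominators, and there are only finitely many groups of each order. Let us test the guess.

*Very small groups.* The averages of $C_1,C_2,C_3,C_4,C_2^2,C_5,C_6,S_3$ are
$$1,\quad \tfrac32,\quad \tfrac73,\quad \tfrac{11}4,\quad \tfrac74,\quad \tfrac{21}5,\quad \tfrac72,\quad \tfrac{13}6,$$
all different.

*Cyclic groups.* In $C_n$ there are $\varphi(n)$ generators (Euler's function), each of order $n$. So $\psi(C_n)\ge n\varphi(n)$ and $\mathcal O(C_n)\ge\varphi(n)$. Since $\varphi(n)\to\infty$, each value is attained by only finitely many cyclic groups.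

*Groups of prime power order.* If $G\neq 1$ is a $p$-group, every $x\ne1$ has order divisible by $p$, so $\psi(G)\equiv1\pmod p$. Hence $\psi(G)/|G|$ is in lowest terms, and its denominator is $|G|$. Two groups can share an average (the elementary abelian group $C_3^3$ and the group of unitriangular $3\times3$ matrices over $\mathbb F_3$ both have order $27$ and exponent $3$, so both have average $79/27$), but only finitely many can.

All three tests favor "no". The guess is nevertheless wrong.

## What is true, and what the $2$-part and the $p$-groups do determine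

**Theorem 1.** There is a rational number $\mathfrak o$ and, for every sufficiently large integer $\ell$ divisible by $3$, a group $G_\ell=(P\times Q)\rtimes T$ with $P$ a $3$-group of exponent dividing $9$, $Q$ a $5$-group of exponent dividing $25$ and $T\cong C_{13}^{k}$ ($k=1204$ fixed), such that $\mathcal O(G_\ell)=\mathfrak o$ and the order of the Sylow $3$-subgroup of $G_\ell$ is strictly increasing in $\ell$. So infinitely many non-isomorphic finite groups have average order $\mathfrak o=\mathcal O(G_\ell)$, and the answer to the question is yes.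

**Theorem 2.** (a) For every finite group $H$ with $\gcd(|H|,195)=1$, the value $\mathfrak o\,\mathcal O(H)$ is the average order of infinitely many finite groups. Hence there are infinitely many such values, they are unbounded, and they occur with every prescribed order $2^s$ of the Sylow $2$-subgroups. (b) If $\mathcal O(G)=\mathcal O(G')$, then $|G|_2=|G'|_2$. Every value is attained by only finitely many groups of prime power order, all of one and the same order.

**Proof of Theorem 2(b).** The number $\psi(G)$ is always odd: elements of even order contribute even numbers, non-identity elements of odd order pair off with their inverses, which have the same order, and the identity contributes $1$. So $|G|_2=2^{-v_2(\mathcal O(G))}$, where $v_2$ is the $2$-adic valuation. If $G$ is a nontrivial $p$-group, the third test shows that $|G|$ is the denominator of $\mathcal O(G)$ in lowest terms; for the trivial group $\mathcal O=1$ has denominator $1$. So the value determines the order among groups of prime power order,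 and there are finitely many groups of a given order. $\square$

The rest of the notes proves Theorem 1; part (a) of Theorem 2 follows from it in a few lines at the end.

## A direct product of a $3$-group and a $5$-group, and the point where it gets stuck

If a value $\mathfrak o=u/v$ (lowest terms) is attained by infinitely many groups, then their orders are unbounded and $v\,\psi(G)=u|G|$. So $\psi(G)$ must absorb almost all of $|G|$, although $\psi$ of a $p$-group is prime to $p$. The natural remedy is to use two primes and let each pay for the other.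

Try $G=P\times Q$ with $P$ a $3$-group and $Q$ a $5$-group. If $a,b$ are elements of groups of coprime orders, then $o((a,b))=o(a)o(b)$, so
$$\psi(P\times Q)=\psi(P)\psi(Q)\qquad\text{when }\gcd(|P|,|Q|)=1 .$$
Now $v\,\psi(P)\psi(Q)=u\,|P|\,|Q|$, so $\psi(P)$ divides $u|P||Q|$. Being prime to $3$, it divides $u|Q|$. Therefore $\psi(P)=b\cdot5^a$ with $b\mid u$: the order sum of $P$ must be a pure power of $5$ up to a factor from a finite list, and likewise $\psi(Q)$ must be a pure power of $3$ up to such a factor. This is where the attempt stops. A product has no terms that could cancel one another, and each of the two factors has to hit an extremely thin set of integers.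

Let a third group $T$, of order prime to $15$, act on $P$ and $Q$. Then $\psi((P\times Q)\rtimes T)$ becomes a **sum** over $c\in T$ of products $\psi(C_P(c))\,\psi(C_Q(c))$ with coefficients. If the numbers $\psi(C_Q(c))$ can be adjusted independently enough for different $c$, then "$\psi(G)=\text{const}\cdot|P||Q|$" becomes one linear equation in several integer unknowns. Such an equation can be solved when (1) the coefficients jointly divide the right-hand side and (2) the solution fits into the range in which the unknowns can be realized. The $3$-group will be adjusted for (1), the $5$-group will supply the unknowns, and $T=C_{13}^k$ will be large so that each unknown stays small.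

## Order sums coset by coset

**Lemma 1 (coset formula).** Let $N=P\times Q$ be solvable and let $T$ be an abelian group acting on $P$ and $Q$, with $|P|,|Q|,|T|$ pairwise coprime. For $c\in T$ put $P_c=C_P(c)$, $Q_c=C_Q(c)$. Then for $G=N\rtimes T$
$$\psi(G)=\sum_{c\in T}o(c)\,[P:P_c]\,[Q:Q_c]\,\psi(P_c)\,\psi(Q_c).\tag{1}$$

**Proof.** We describe the elements of one coset $Nc$. Let $g\in Nc$ and write $g=g'g''$ with commuting powers $g',g''$ of $g$, where $o(g')$ is prime to $|N|$ and $o(g'')$ is composed of primes dividing $|N|$. The image of $g''$ in $T$ is trivial, because $|T|$ is prime to $|N|$. So $g''\in N$ and $g'\in Nc$. Since $\langle g'\rangle\cap N=1$, the order of $g'$ is the order of its image in $T$, so $o(g')=o(c)$. In $N\langle c\rangle$ both $\langle g'\rangle$ and $\langle c\rangle$ are complements of $N$, so by the Schur–Zassenhaus theorem they are conjugate. The conjugating element has the form $c^in$ with $n\in N$, and $c^i$ normalizes $\langle c\rangle$, so we may take it in $N$: $\langle g'\rangle=\langle c\rangle^y$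 with $y\in N$. The only element of $\langle c\rangle^y$ in the coset $Nc$ is $c^y$. Hence $g'=c^y$.

Conversely, if $c'$ is an $N$-conjugate of $c$ and $u\in C_N(c')$, then $c'u\in Nc$ has parts $c'$ and $u$, and $o(c'u)=o(c)o(u)$. So $Nc$ is in bijection with such pairs $(c',u)$, and
$$\sum_{g\in Nc}o(g)=o(c)\,[N:C_N(c)]\,\psi(C_N(c)).$$
Finally $C_N(c)=P_c\times Q_c$ with factors of coprime orders. $\square$

Example: for $S_3=C_3\rtimes C_2$ (with $Q=1$) the terms are $\psi(C_3)=7$ for $c=1$ and $2\cdot3\cdot1=6$ for the involution, in total $13$.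

**Lemma 2 (fixed points).** Let $c$ be an automorphism with $c^{13}=1$ of a finite $p$-group $R$, $p\ne13$, and let $K\trianglelefteq R$ be $c$-invariant. Then $C_R(c)\to C_{R/K}(c)$ is onto, with kernel $C_K(c)$.

**Proof.** A $c$-invariant coset of $K$ has $|K|$ elements, a number not divisible by $13$. The orbits of $\langle c\rangle$ on it have size $1$ or $13$, so there is an orbit of size $1$. The statement about the kernel is clear. $\square$

## Groups whose $p$-th powers test whether a product of coordinates vanishes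

We want $p$-groups in which the number of solutions of $x^p=1$ can be prescribed. The building blocks are groups in which $x^p$ is a monomial in a few coordinates of $x$. We call them gadgets.

**Definition ($\Gamma^{(3)}$).** Let $F=\mathbb F_{27}$, $A=F[t]/(t^3)$ and $\Gamma^{(3)}=A\rtimes F$, where $x\in F$ acts on $A$ as multiplication by $g=\exp(xt)=1+xt+x^2t^2/2$.

Since $t^3=0$, $\exp(xt)\exp(x't)=\exp((x+x')t)$, so this is an action. Write elements as $(a;x)$ with $a=a_0+a_1t+a_2t^2$ and $(a;x)(b;y)=(a+\exp(xt)b;\,x+y)$. As $1+X+X^2=(X-1)^2$ in characteristic $3$ and $(g-1)^2=x^2t^2$,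
$$(a;x)^3=((1+g+g^2)a;0)=(a_0x^2t^2;\,0).\tag{2}$$
The map $(a;x)\mapsto(a_0,x)$ is a surjective homomorphism onto $F^2$, because $g$ has constant term $1$; its kernel $Ft\oplus Ft^2$ is elementary abelian. For $\alpha,\beta\in F^*$ the map $(a(t);x)\mapsto(\alpha a(\beta t);\beta x)$ is an automorphism, since $\exp(xt)$ turns into $\exp(\beta xt)$ under $t\mapsto\beta t$. It scales $a_i$ by $\alpha\beta^i$ and $x$ by $\beta$, and these automorphisms compose as the pairs $(\alpha,\beta)$ multiply.

Example: with $\mathbb F_3$ in place of $\mathbb F_{27}$ the same construction gives a group of order $81$ in which $(a;x)^3=1$ exactly when $a_0x=0$. This holds for $5$ of the $9$ pairs $(a_0,x)$, so for $45$ elements; the other $36$ have order $9$.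

**Definition ($\Gamma^{(5)}_E$, $E\in\{\mathbb F_5,\mathbb F_{625}\}$).** Let $A=E[t_1,t_2]/(t_1^3,t_2^3)$ and $\Gamma^{(5)}_E=A\rtimes E^2$, where $(x,y)$ acts as multiplication by $g=\exp(u)=\sum_{i\le4}u^i/i!$ with $u=xt_1+yt_2$.

All monomials of degree at least $5$ vanish in $A$, so $\exp(u)\exp(u')=\exp(u+u')$ and this is an action. In characteristic $5$ we have $1+X+\dots+X^4=(X-1)^4$. Moreover $(g-1)^4=u^4$, as the other terms have degree at least $5$, and $u^4=6x^2y^2t_1^2t_2^2=x^2y^2t_1^2t_2^2$, as $t_1^3=t_2^3=0$. So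
$$(a;x,y)^5=(a_{00}\,x^2y^2\,t_1^2t_2^2;\,0).\tag{3}$$
The map $(a;x,y)\mapsto(a_{00},x,y)$ is a surjective homomorphism onto $E^3$ with elementary abelian kernel of order $|E|^8$, and $Et_1^2t_2^2$ is central. For $\omega,\alpha,\beta\in E^*$ the map $(a(t_1,t_2);x,y)\mapsto(\omega a(\alpha t_1,\beta t_2);\alpha x,\beta y)$ is an automorphism. It scales the coefficient $a_{il}$ of $t_1^it_2^l$ by $\omega\alpha^i\beta^l$, and these automorphisms compose as the triples multiply.

## Fixed numbers

$$k'=337,\quad k''=433,\quad k=k'+2k''+1=1204,\quad \ell=3h,\quad L=3\ell .$$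
Here $\ell$ is large and tends to infinity; "constant" (also $C,C',C_1,C_2,C_3$) means independent of $\ell$, and the value of $C$ may change from line to line. Let $T=(\mathbb Z/13)^k$, written additively in coordinates, with identity called $1$. For $c\in T$ put $S(c)=\{j:c_j\neq0\}$; write $[k]=\{1,\dots,k\}$. Since $13\mid26$ and $13\mid624$, we can fix $\zeta_1\in\mathbb F_{27}^*$ and $\zeta_2\in\mathbb F_{625}^*$ of order $13$. Finally $\Phi$ is an index set with $|\Phi|=26k'+1$, an odd number. We say that a linear form $\lambda$ has weight $\chi$ (a character of $T$) if $\lambda(c\cdot d)=\chi(c)\lambda(d)$.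

## The $3$-group: cubes that encode a system of clauses

The purpose of $P$ is to have numbers of solutions of $x^3=1$ in $P$ and in its subgroups $P_c$ that can be tuned by integer parameters $N_{f,j}$. Each condition "$\lambda\mu=0$" on a vector $d$ will be enforced by one gadget $\Gamma^{(3)}$.

**Step 1: the construction.** Let $F=\mathbb F_{27}$ and let $D_P$ be the $F$-space with the following coordinates.

* For each core $j$, $1\le j\le k$: $r_{j,e}$ ($1\le e\le\ell$) and $r'_{j,e}$ ($2\le e\le\ell$); $c\in T$ scales them by $\zeta_1^{c_j}$.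
* Flags $\tau_f$ ($f\in\Phi$), fixed by $T$.

Let sets $\mathcal E_{f,j}\subseteq\{1,\dots,\ell\}$ be given, and put $r_{j,\ell+1}:=0$. The clauses are the following pairs $(\lambda,\mu)$ of linear forms.

* (P1) $(r_{j,e},\ r_{j,e}-r_{j,e-1})$, $2\le e\le\ell$;
* (P2) $(r'_{j,e},\ r'_{j,e}-r_{j,e})$, $2\le e\le\ell$;
* (P3) $(\tau_f,\tau_{f'})$, one for each pair $f\ne f'$;
* (P4) $(\tau_f,\ \sum_{e\notin\mathcal E_{f,j}}(r_{j,e}-r_{j,e+1}))$ for all $f,j$.

Let $P$ be the group of all $(d,(g_i))\in D_P\times\prod_i\Gamma^{(3)}$, one gadget per clause $i$, such that $g_i\mapsto(\lambda_i(d),\mu_i(d))$ for all $i$. Every form has a weight. Let $T$ act on $D_P$ as stated and on gadget $i$ by the automorphisms above, with $\alpha,\beta$ the weights of $\lambda_i,\mu_i$. This preserves the defining conditions, so $T$ acts on $P$. The map $P\to D_P$ is onto with kernel $K_P=\prod(Ft\oplus Ft^2)$. By (2), every element has $x^9=1$, and if $x\mapsto d$ then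
$$x^3=1\iff d\in Z:=\{d:\lambda_i(d)\mu_i(d)=0\text{ for all }i\}.$$

**Step 2: sizes of the fixed subgroups.** We need $|P_c|$ and the number of $x\in P_c$ with $x^3=1$. On $K_P$ the weights are $\alpha\beta$ and $\alpha\beta^2$ for each gadget: $\zeta_1^{2c_j},\zeta_1^{3c_j}$ for (P1) and (P2), trivial for (P3), and $\zeta_1^{c_j},\zeta_1^{2c_j}$ for (P4). So in $D_P$ and in $K_P$ the element $c$ moves exactly the coordinates belonging to cores $j\in S=S(c)$. By Lemma 2, $P_c\to D_S:=C_{D_P}(c)$ is onto with kernel $C_{K_P}(c)$. Over $\mathbb F_3$ a core has $3(2\ell-1)=6\ell-3$ dimensions in $D_P$. It has $2(\ell-1)+|\Phi|$ gadgets, hence $12(\ell-1)+6|\Phi|$ dimensions in $K_P$. Write $|P|=3^n$, $|K_P|=3^\nu$ and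
$$\sigma=18\ell-15+6|\Phi|,\qquad\rho=6\ell-3 .$$
Then $|P_c|=3^{n_S}$ with $n_S=n-\sigma|S|$, and
$$s_S:=\#\{x\in P_c:x^3=1\}=3^{\nu_S}|Z_S|,\qquad\nu_S=\nu-(\sigma-\rho)|S|,\quad Z_S=Z\cap D_S .$$
Each gadget contributes $6$ to $\nu$, so $6\mid\nu$ and $6\mid\nu_S$. Moreover $3\mid\sigma$, and $n=\sigma k+n_{fl}$, where $n_{fl}=3|\Phi|+6\binom{|\Phi|}2=3|\Phi|^2$ counts the flags and the gadgets (P3). So $3\mid n$ and $3\mid n_S$. Put $x_S:=\psi(P_c)=1+3(s_S-1)+9(3^{n_S}-s_S)$. Then
$$x_S=9\cdot3^{n_S}-6s_S-2,\qquad 3^{\sigma|S|}s_S=3^\nu\,3^{\rho|S|}\,|Z_S|.\tag{4}$$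
The numbers $n,\nu,\sigma,\rho$ do not depend on the sets $\mathcal E_{f,j}$.

**Step 3: counting $Z_S$.** This is where the tunable integers appear. In one core, (P1) says that $r_{j,e}=0$ or $r_{j,e}=r_{j,e-1}$ for each $e\ge2$, and (P2) says $r'_{j,e}\in\{0,r_{j,e}\}$. So either $r_{j,1}=0$ and the whole core vanishes; or there are $y\ne0$ and $t\in\{1,\dots,\ell\}$ with $r_{j,1}=\dots=r_{j,t}=y$, $r_{j,e}=0$ for $e>t$, $r'_{j,e}\in\{0,y\}$ for $2\le e\le t$, and $r'_{j,e}=0$ for $e>t$. For given $y,t$ the second case has $2^{t-1}$ solutions. Hence a core has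
$$B:=1+26(2^\ell-1)$$
solutions of (P1), (P2). For $\ell=2$, say, these are the zero vector, $26$ vectors with $r=(y,0)$, $r'_2=0$, and $52$ with $r=(y,y)$, $r'_2\in\{0,y\}$; in total $79=1+26\cdot3$.

In the second case $r_{j,e}-r_{j,e+1}$ equals $y$ for $e=t$ and $0$ otherwise. So if $\tau_f\ne0$, clause (P4) says $t\in\mathcal E_{f,j}$, and the core has
$$n_{f,j}=1+26N_{f,j},\qquad N_{f,j}=\sum_{t\in\mathcal E_{f,j}}2^{t-1},$$
solutions. By binary expansion $N_{f,j}$ can be any integer in $[0,2^\ell-1]$. By (P3) at most one flag is nonzero, and it has $26$ nonzero values. Therefore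
$$|Z_S|=B^{k-|S|}+26\sum_{f\in\Phi}\prod_{j\notin S}n_{f,j}.\tag{5}$$

**Step 4: facts for later.** For $S=[k]$: $|Z_{[k]}|=1+26|\Phi|$, $n_{[k]}=n_{fl}$, $\nu_{[k]}=6\binom{|\Phi|}2$. So $\psi_0:=x_{[k]}$ is a constant. By (4) all $x_S$ are odd and $\equiv1\pmod3$. Since $27\equiv1$, $B\equiv1$ and $26\equiv0\pmod{13}$, (4) and (5) give $x_\emptyset\equiv\psi_0\equiv9-6-2=1\pmod{13}$. So we can write $\psi_0=5^gH'$ with $\gcd(H',2\cdot3\cdot5\cdot13)=1$, where $g$ and $H'$ are constants.

## The $5$-group: signed counts that depend on $c$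

For $Q$ we want more: an adjustable quantity attached to each $c\in T$ that may also be negative. Fifth powers in $Q$ will lie in one subgroup of order $5$, so the number of solutions of $x^5=1$ is governed by an exponential sum. Linear terms in this sum will kill unwanted solutions and produce a sign.

**Step 5: the construction.** Let $X$ be the $\mathbb F_5[T]$-module with the following coordinates.

* Over $\mathbb F_5$, fixed by $T$: $p_1,\dots,p_L$; $p'_{e,i}$ ($1\le e\le L$, $1\le i\le5$); $y_0,y_1,s_1,s_2$.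
* Flags. At the *fine level* there are $3124$ positive and $3124$ negative flags over $\mathbb F_5$, fixed by $T$. For **every** $b\in(\mathbb Z/13)^k$ there are, at *level $b$*, $3124$ positive and $3124$ negative flags over $\mathbb F_{625}$, on which $c$ acts as multiplication by $\zeta_2^{b\cdot c}$.

Here $3124=5^5-1$, and the fine level is different from the level $b=0$. Each flag $\varsigma$ has a set $\mathcal E_\varsigma\subseteq\{1,\dots,L\}$, and $p_0:=0$. The clauses are pairs $(u,v)$ of $\mathbb F_5$-linear maps from $X$ to a field, which is $\mathbb F_{625}\supset\mathbb F_5$ if a flag over $\mathbb F_{625}$ is involved and $\mathbb F_5$ otherwise: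

* (Q1) $(p_e,\ p_{e+1}-p_e)$, $1\le e<L$;
* (Q2) $(p_e,\ p'_{e,i})$, $1\le e\le L$, $1\le i\le5$;
* (Q3) $(p_L,y_1)$;
* (Q4) $(\varsigma,y_0)$ for every flag $\varsigma$;
* (Q5) $(\varsigma,s_1)$ and $(\varsigma,s_2)$ for every positive flag $\varsigma$;
* (Q6) $(\varsigma,\varsigma')$, one for each pair of distinct flags;
* (Q7) $(\varsigma,\ \sum_{e\notin\mathcal E_\varsigma}(p_e-p_{e-1}))$ for every flag $\varsigma$.

For each clause $j$ with field $E_j$ and weights $\alpha_j,\beta_j$ of $u_j,v_j$, let $w_j\in E_j$ be a new coordinate of weight $\omega_j=(\alpha_j\beta_j)^{-2}$. Let $Y$ be the space of these, and $D=Y\oplus X$. Add one further gadget, over $\mathbb F_5$ with trivial weights and not counted as a clause, with forms $(w,u,v)=(-s_1,s_2,s_2)$. Let $\lambda_0=y_0+y_1+s_1-s_2$, a $T$-invariant form on $D$. Put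
$$\widetilde Q=\Big\{(d,\xi,(g_j))\in D\times\mathbb Z/25\times\prod_j\Gamma^{(5)}_{E_j}:\ \xi\equiv\lambda_0(d)\ (\mathrm{mod}\ 5),\ g_j\mapsto(w_j(d),u_j(d),v_j(d))\Big\},$$
where $j$ runs over all gadgets. All conditions equate values of homomorphisms, so $\widetilde Q$ is a group, and it maps onto $D$. Let $T$ act on $D$, trivially on $\mathbb Z/25$, and on gadget $j$ by the automorphism with parameters $(\omega_j,\alpha_j,\beta_j)$; this preserves $\widetilde Q$. The subgroup $5\mathbb Z/25\times\prod_jE_jt_1^2t_2^2$ of $\widetilde Q$ is central, and $T$ acts trivially on it because $\omega_j\alpha_j^2\beta_j^2=1$. Let $Q$ be the quotient of $\widetilde Q$ by the kernel of the map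
$$\big(5\eta,(y_jt_1^2t_2^2)\big)\longmapsto\eta+\sum_j\mathrm{Tr}_{E_j/\mathbb F_5}(y_j)\in\mathbb F_5$$
on this central subgroup. Then $T$ acts on $Q$, and $Q\to D$ is onto with some kernel $K$. By (3) there is a central element $\kappa$ of order $5$ such that every $x\in Q$ with image $d\in D$ satisfies
$$x^5=\kappa^{\varphi(d)},\qquad\varphi(d)=\lambda_0-s_1s_2^4+\sum_{j\text{ clause}}\mathrm{Tr}(w_ju_j^2v_j^2).$$
In particular the exponent of $Q$ divides $25$.

A small case shows how this works. If $D=\mathbb F_5^3$ and $\varphi=wu^2v^2$ (the gadget $\Gamma^{(5)}_{\mathbb F_5}$ alone), then $\sum_d\zeta^{\varphi(d)}$ with $\zeta=e^{2\pi i/5}$ is $5\cdot\#\{uv=0\}=45$, because the sum over $w$ is $5$ or $0$. So $\varphi=0$ has $(125+4\cdot45)/5=61$ solutions; indeed, $25$ with $w=0$ and $4\cdot9=36$ with $w\ne0$.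

**Step 6: sizes.** As a $T$-module, $K\cong\mathbb F_5\oplus\bigoplus_j\bigoplus_{(i,l)}E_j$ over all gadgets $j$ and $0\le i,l\le2$ with $(i,l)\neq(0,0),(2,2)$, with weight $\omega_j\alpha_j^i\beta_j^l$ on the summand $(j,i,l)$. So $|K|=5\prod_j|E_j|^7$. Put $|Q|=5^m$ and $5^\varepsilon:=|Y||K|=5^m/|X|$. The number of flags is constant, so there are $6L+O(1)$ clauses over $\mathbb F_5$, from (Q1) and (Q2), and $O(1)$ over $\mathbb F_{625}$. Each of the former adds $1$ to $\dim Y$ and $7$ to $\dim K$. Thus
$$\varepsilon=48L+C_1=144\ell+C_1,\qquad\dim_{\mathbb F_5}X=6L+C_2=18\ell+C_2.\tag{6}$$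
These sizes and all $T$-weights do not depend on the sets $\mathcal E_\varsigma$.

**Step 7: $\psi(Q_c)$ as an exponential sum.** By Lemma 2, $Q_c\to D_c=Y_c\oplus X_c$ is onto with kernel $K_c$, where the subscript $c$ means fixed points. Put $\zeta=e^{2\pi i/5}$ and $\Sigma_c=\sum_{d\in D_c}\zeta^{\varphi(d)}$. For $u\in\mathbb F_5^*$ we have $\varphi(ud)=u\varphi(d)$: the linear part scales by $u$, the other terms by $u^5=u$. So
$$\#\{d\in D_c:\varphi(d)=0\}=\frac15\sum_{u\in\mathbb F_5}\sum_{d\in D_c}\zeta^{u\varphi(d)}=\frac{|D_c|+4\Sigma_c}5 .$$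
If $s$ is the number of $x\in Q_c$ with $x^5=1$, then $\psi(Q_c)=1+5(s-1)+25(|Q_c|-s)=25|Q_c|-20s-4$, and $s=|K_c|(|D_c|+4\Sigma_c)/5$. Hence
$$\psi(Q_c)=21|Q_c|-16|K_c|\Sigma_c-4.\tag{7}$$

Now sum over the $w_j$. If $\omega_j(c)=1$, then $w_j$ ranges over $E_j$, and $\sum_{w_j}\zeta^{\mathrm{Tr}(w_ju_j^2v_j^2)}$ is $|E_j|$ if $u_jv_j=0$ and $0$ otherwise. If $\omega_j(c)\ne1$, then $w_j=0$ on $D_c$. In that case $\alpha_j(c)\beta_j(c)\ne1$, so $\alpha_j(c)\neq1$ or $\beta_j(c)\ne1$; then $u_j$ or $v_j$ vanishes on $X_c$, and $u_jv_j=0$ holds automatically. So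
$$\Sigma_c=|Y_c|\,R_c,\qquad R_c=\sum_x\zeta^{\lambda_0-s_1s_2^4},$$
the sum over all $x\in X_c$ with $u_jv_j=0$ for every clause $j$.

**Step 8: evaluating $R_c$.** We sort the solutions by their flags.

If all flags are $0$, then $y_0$ is unconstrained, and $\sum_{y_0}\zeta^{y_0}=0$. The contribution is $0$.

Otherwise by (Q6) exactly one flag $\varsigma$ is nonzero. It must be fixed by $c$, and $y_0=0$ by (Q4). By (Q1), once $p_e\ne0$ all later $p$'s equal it. If all $p_e=0$, then $y_1$ is free and the contribution is $0$. In the remaining case $p_e=0$ for $e<e_0$ and $p_e=y\ne0$ for $e\ge e_0$. Then $y_1=0$ by (Q3). By (Q2), $p'_{e,i}=0$ for $e\ge e_0$, and $p'_{e,i}$ is free for $e<e_0$, which gives $5^{5(e_0-1)}$ choices. The only nonzero difference $p_e-p_{e-1}$ is at $e=e_0$, so (Q7) says $e_0\in\mathcal E_\varsigma$. Finally, if $\varsigma$ is positive, then $s_1=s_2=0$ by (Q5) and the factor from $s_1,s_2$ is $1$. If $\varsigma$ is negative, the factor is $\sum_{s_1,s_2}\zeta^{s_1-s_2-s_1s_2^4}$. Here $s_2=0$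 gives $\sum_{s_1}\zeta^{s_1}=0$, and $s_2\ne0$ (so $s_2^4=1$) gives $5\sum_{s_2\ne0}\zeta^{-s_2}=-5$. So the factor is $-5$.

Put $N_\varsigma=\sum_{e\in\mathcal E_\varsigma}5^{5(e-1)}$ and, for each level, $N_{\rm level}=\sum_{\rm pos}N_\varsigma-5\sum_{\rm neg}N_\varsigma$. There are $4$ values of $y$, and a flag has $4$ nonzero values over $\mathbb F_5$ and $624$ over $\mathbb F_{625}$. A flag of level $b$ is fixed by $c$ exactly when $b\cdot c=0$. Therefore
$$R_c=16\,N_{\rm fine}+2496\sum_{b:\,b\cdot c=0}N_b.\tag{8}$$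

**Step 9: the range of the $N_{\rm level}$.** Each $N_{\rm level}$ can, independently of the other levels, be any integer with $|N_{\rm level}|<5^{5L}$. To see this, write $n'\in[0,5^{5L}-1]$ in base $5^5$ as $n'=\sum_en_e5^{5(e-1)}$ with $0\le n_e\le3124$, and give the $q$-th flag ($1\le q\le3124$) the set $\{e:n_e\ge q\}$. Then the sum of the $N_\varsigma$ is $n'$. So at each level $\sum_{\rm pos}N_\varsigma$ and $\sum_{\rm neg}N_\varsigma$ independently take all values in $[0,5^{5L}-1]$. For $n'\ge0$ use positive flags only; for $n'<0$ write $n'=-5\lceil|n'|/5\rceil+q$ with $0\le q\le4$.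

**Step 10: the index $[Q:Q_c]$.** We need that it takes only one value for $c\ne1$. First, for $c\neq1$ there are $13^k-13^{k-1}$ vectors $b$ with $b\cdot c\ne0$, each with $6248$ flags of dimension $4$ over $\mathbb F_5$. So $|X|/|X_c|=5^{f_*}$ with $f_*=4\cdot6248\,(13^k-13^{k-1})$. Put $f_c=0$ for $c=1$ and $f_c=f_*$ otherwise.

Let $\Theta\in\mathrm{GL}_k(\mathbb F_{13})$. Since $b\cdot(\Theta c)=(\Theta^{\mathsf T}b)\cdot c$, send the flags of level $b$ to the corresponding flags of level $\Theta^{\mathsf T}b$ and fix the fine flags. The clauses (Q1)–(Q3) and the extra gadget have trivial weights. The clauses (Q4), (Q5), (Q7) are indexed by flags and have weights (weight of $\varsigma$, trivial). The clauses (Q6) are indexed by unordered pairs of flags. So we get a field-preserving bijection of the summands of $X$, $Y$ and $K$ such that the weight of a summand at $\Theta c$ equals the weight of its image at $c$, up to interchanging $\alpha_j$ and $\beta_j$ in (Q6). The interchange does not matter, because $\omega_j$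 and the family of weights $\omega_j\alpha_j^i\beta_j^l$ are symmetric in $\alpha_j,\beta_j$. On each summand $c$ acts as a scalar, so the fixed points are everything or $0$. Hence $|X_{\Theta c}|=|X_c|$, $|Y_{\Theta c}|=|Y_c|$, $|K_{\Theta c}|=|K_c|$, and $|Q_{\Theta c}|=|Q_c|$. As $\mathrm{GL}_k(\mathbb F_{13})$ is transitive on $T\setminus\{1\}$, the index is the same for all $c\ne1$.

Write $[Q:Q_c]=5^{i_c}$ with $i_1=0$ and $i_c=i_*$ for $c\ne1$. Since $|Q_c|=|K_c||Y_c||X_c|$, we have $i_*\ge f_*\ge1$. Both $f_*$ and $i_*$ are constants: only flags and gadgets involving flags are moved, and their number and weights do not depend on $\ell$. As $[Q:Q_c]\,|K_c||Y_c|=5^m/|X_c|=5^{\varepsilon+f_c}$, (7) gives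
$$[Q:Q_c]\,\psi(Q_c)=21\cdot5^m-16\cdot5^{\varepsilon+f_c}R_c-4\cdot5^{i_c}.\tag{9}$$

## One linear equation in $k+1$ unknowns

Let $G=(P\times Q)\rtimes T$. We now write $\psi(G)$ as a constant times $|P||Q|$ plus an error, and turn "error $=0$" into a linear equation.

**Step 11: main term and error.** There are $12^{|S|}$ elements $c$ with $S(c)=S$, and $o(c)=13$ for $c\ne1$. Put $\theta_\emptyset=1$, $\theta_S=13\cdot12^{|S|}$ for $S\ne\emptyset$, and
$$\Omega=\sum_{S\ne[k]}\theta_S3^{\sigma|S|}(6s_S+2),\qquad\Lambda=\sum_co(c)5^{i_c}3^{\sigma|S(c)|}x_{S(c)},\qquad M=\sum_co(c)5^{f_c}3^{\sigma|S(c)|}x_{S(c)}R_c,$$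
$$\varpi=21\Big[9\sum_{S\ne[k]}\theta_S+\theta_{[k]}\,\psi_0\,3^{-n_{fl}}\Big].$$
Note that $\varpi$ is a constant. By (4), $3^{\sigma|S|}x_S=9\cdot3^n-3^{\sigma|S|}(6s_S+2)$ for $S\ne[k]$, and $3^{\sigma k}x_{[k]}=3^{n-n_{fl}}\psi_0$. Since $[P:P_c]=3^{\sigma|S(c)|}$, (1) and (9) give
$$\psi(G)=\varpi\,3^n5^m-\big(\Xi+16\cdot5^\varepsilon M\big),\qquad\Xi:=21\cdot5^m\,\Omega+4\Lambda.\tag{10}$$
The goal is to choose all the sets $\mathcal E$ such that $16\cdot5^\varepsilon M=-\Xi$. Then $\mathcal O(G)=\varpi/13^k$, a constant. The number $\Xi$ depends on $P$ and on the sizes of $Q$, but not on the sets $\mathcal E_\varsigma$. So we may first choose $P$, and then choose the sets $\mathcal E_\varsigma$ for the resulting $\Xi$.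

**Step 12: unknowns that see only large supports.** A single unknown $R$, the same for all $c$, would have to be divided exactly by a number of size about $3^n$. We need unknowns whose coefficients have different $3$-adic valuations, and we get them by inclusion–exclusion over levels. For $J\subseteq[k]$ let $e_J\in(\mathbb Z/13)^k$ be its indicator vector. Take integers $z_0,\dots,z_k$ and put
$$N_{\rm fine}=z_0,\qquad N_{e_J}=(-1)^{|J|}\sum_{i\ge1,\ [i]\supseteq J}z_i,\qquad N_b=0\text{ for all other }b .$$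
For $1\le i\le k$ let $m_i(c)=\sum_{J\subseteq[i]}(-1)^{|J|}\,\mathbf 1\{\sum_{j\in J}c_j=0\}$, where $\mathbf 1\{\cdot\}$ is $1$ if the condition holds and $0$ if not. Then $\sum_{b\cdot c=0}N_b=\sum_{i\ge1}z_im_i(c)$. For instance $m_1(c)=\mathbf1\{c_1\neq0\}$, and for $c_1,c_2\ne0$ we get $m_2(c)=1+\mathbf1\{c_1+c_2=0\}$.

If $c_j=0$ for some $j\in[i]$, pairing $J$ with $J\triangle\{j\}$ shows $m_i(c)=0$. So $m_i(c)=0$ unless $S(c)\supseteq[i]$. Moreover $J=\emptyset$ contributes $13^i$ to the sum of $m_i$ over $(\mathbb Z/13)^i$, and each $J\neq\emptyset$ contributes $(-1)^{|J|}13^{i-1}$, so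
$$\sum_{c\in(\mathbb Z/13)^i}m_i(c)=13^i-13^{i-1}=12\cdot13^{i-1}.$$
Only vectors without zero coordinate contribute here. Hence for $S\supseteq[i]$ we get $\sum_{S(c)=S}m_i(c)=12^{|S|-i}\cdot12\cdot13^{i-1}$. Put
$$U_0=\sum_co(c)5^{f_c}3^{\sigma|S(c)|}x_{S(c)},\qquad U_i=\sum_{S\supseteq[i]}12^{|S|-i}\,3^{\sigma|S|}x_S\quad(1\le i\le k).$$
For $i\ge1$ only $c\ne1$ contribute, with $o(c)=13$ and $f_c=f_*$. So (8) gives
$$M=16z_0U_0+2496\sum_{i=1}^kz_i\cdot12\cdot13^i\,5^{f_*}U_i .$$
Since $16\cdot2496\cdot12=2^{12}\cdot9\cdot13$, the goal becomes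
$$2^8\,5^\varepsilon z_0U_0+2^{12}\cdot9\cdot5^{\varepsilon+f_*}\sum_{i=1}^k13^{i+1}z_iU_i=-\Xi.\tag{11}$$
By Step 9 a solution is admissible as soon as $|z_0|<5^{5L}$ and $\sum_{i\ge1}|z_i|<5^{5L}$.

**Step 13: the coefficients.** For $c\ne1$ the summand of $U_0$ is divisible by $13=o(c)$ and by $3$. So $U_0\equiv x_\emptyset\pmod{39}$, and by Step 4 $U_0\equiv1$ modulo $3$ and modulo $13$. Next, $U_i=3^{\sigma i}V_i$ with $V_i\equiv x_{[i]}\equiv1\pmod3$. Finally $U_k=3^{\sigma k}\psi_0=3^{\sigma k}5^gH'$, and $V_{k-1}=x_{[k-1]}+12\cdot3^\sigma\psi_0\equiv x_{[k-1]}\pmod{H'}$.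

This shows why there are so many unknowns. With $z_0$ and $z_k$ alone, $z_0$ would be prescribed modulo a multiple of $3^{\sigma k}$, so its least admissible value could be almost that large. That is far above the capacity $5^{5L}=5^{15\ell}$, because $\sigma k$ is about $18k\ell$. With all of $z_0,\dots,z_k$, whose coefficients are divisible by $1,3^\sigma,3^{2\sigma},\dots,3^{k\sigma}$, the $z_i$ can be found like digits in base $3^\sigma$, and $3^{18}<5^{15}$. Two tasks remain. The left side of (11) is divisible by $2^8$ and by a power $5^{144\ell+\dots}$, and the last digit must also respect $H'$; we arrange the corresponding congruences for $\Xi$ through $P$. Then we solve (11) and check the sizes.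

## Making $\Xi$ divisible by $2^{12}$ and by a large power of $5$

Let $h_*=f_*+g$ and $W=\varepsilon+h_*=144\ell+C_3$.

**Lemma 3.** For large $\ell$ the $N_{f,j}\in[0,2^\ell-1]$ can be chosen such that
$$\text{(i) }\Xi\equiv0\ (\mathrm{mod}\ 5^W),\qquad\text{(ii) }\Xi\equiv0\ (\mathrm{mod}\ 2^{12}),\qquad\text{(iii) }x_{[k-1]}\equiv1\ (\mathrm{mod}\ H').$$

**Step 14: how $\Xi$ depends on the $N_{f,j}$.** The sums over all $S$ collapse into two products. Put
$$\gamma=12\cdot3^\rho,\quad\delta=13\cdot5^{i_*},\quad\mathcal A=\sum_f\prod_jn_{f,j},\quad\mathcal B=\sum_f\prod_j(n_{f,j}+\gamma).$$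
By (5), $|Z_\emptyset|=B^k+26\mathcal A$, and, expanding products over subsets $S$, $\sum_S\gamma^{|S|}|Z_S|=(B+\gamma)^k+26\mathcal B$. In $\Lambda$ the parameters enter only through the terms $-6s_S$ of $x_S$. By (4), these contribute
$$-6\cdot3^\nu\Big\{|Z_\emptyset|+\delta\sum_{S\ne\emptyset}\gamma^{|S|}|Z_S|\Big\}=-6\cdot3^\nu\Big\{(1-\delta)|Z_\emptyset|+\delta\sum_S\gamma^{|S|}|Z_S|\Big\}.$$
In $\Omega$ they enter through $6\cdot3^\nu\sum_{S\ne[k]}\theta_S3^{\rho|S|}|Z_S|$, where $\theta_S3^{\rho|S|}=13\gamma^{|S|}$ for $S\ne\emptyset$. The missing term $S=[k]$ does not depend on the parameters, as $|Z_{[k]}|$ is constant. Hence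
$$\begin{aligned}\Lambda&=\Lambda_0-6\cdot3^\nu\{(1-\delta)(B^k+26\mathcal A)+\delta((B+\gamma)^k+26\mathcal B)\},\\ \Omega&=\Omega_0+156\cdot3^\nu(-12\mathcal A+13\mathcal B),\end{aligned}\tag{12}$$
with $\Lambda_0,\Omega_0$ independent of the $N_{f,j}$. So, with $\Xi_0$ independent of them,
$$\Xi=\Xi_0+156\cdot3^\nu\{A_1\mathcal A+B_1\mathcal B\},\quad A_1=-252\cdot5^m-4(1-\delta),\quad B_1=273\cdot5^m-4\delta .$$

**Step 15: the pattern of the parameters.** We want $\mathcal B$ to vanish modulo $5^W$, $\mathcal A$ to run through all residues modulo $5^W$, and one parameter $N_\dagger$ to remain that is invisible modulo $5^W$. Split $[k]=\{1,\dots,k'\}\sqcup I\sqcup I'\sqcup\{k\}$ with $|I|=|I'|=k''$. As $5\nmid26$, there are $N^*,N^\circ\in[0,5^h-1]$ with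
$$n^*=1+26N^*\equiv-\gamma,\qquad n^\circ=1+26N^\circ\equiv0\pmod{5^h}.$$
They are allowed as values of $N_{f,j}$, since $5^h<8^h=2^\ell$. Let $\Phi=\{(i,q):1\le i\le k',\ 1\le q\le26\}\cup\{\dagger\}$ and choose:

* $n_{(i,q),j}=B$ for $j<i$; $=1+26N_{i,q}$ for $j=i$; $=1$ for $i<j\le k'$; $=n^*$ for $j\in I$; $=1$ for $j\in I'\cup\{k\}$;
* $n_{\dagger,j}=1$ for $j\le k'$; $=n^*$ for $j\in I$; $=n^\circ$ for $j\in I'$; $=1+26N_\dagger$ for $j=k$.

(The value $B$ belongs to $N=2^\ell-1$ and the value $1$ to $N=0$.) The integers $N_{i,q}$ and $N_\dagger$ in $[0,2^\ell-1]$ are still free.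

**Step 16: proof of (i).** For large $\ell$ we have $k''h=433\ell/3\ge144\ell+C_3=W$. So modulo $5^W$ we get $\mathcal B\equiv0$, since every flag has the factors $n^*+\gamma$ for $j\in I$. The $\dagger$-term of $\mathcal A$ is $\equiv0$, from the factors $n^\circ$ for $j\in I'$. Therefore
$$\mathcal A\equiv(n^*)^{k''}\cdot26\Big(\sum_{i=1}^{k'}B^{i-1}+\mathcal N\Big)\pmod{5^W},\qquad\mathcal N=\sum_{i=1}^{k'}B^{i-1}N_i,\quad N_i=\sum_{q=1}^{26}N_{i,q}.$$
Each $N_i$ takes every value in $[0,26(2^\ell-1)]=[0,B-1]$. So $\mathcal N$, written in base $B$, takes every value in $[0,B^{k'}-1]$. By (12), $\Lambda$ modulo $5^W$ is affine in $\mathcal N$ with slope $-6\cdot3^\nu(1-\delta)\,26^2\,(n^*)^{k''}$. This is a unit modulo $5$: $5\mid\delta$ because $i_*\ge1$, and $n^*\equiv-\gamma=-12\cdot3^\rho\not\equiv0\pmod5$. Since $5^3<2^7$,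
$$5^W\le2^{336\ell}\,5^{C_3}\le2^{337\ell}\le B^{k'}\qquad(\ell\text{ large}),$$
so $\mathcal N$ can be chosen with $\Lambda\equiv0\pmod{5^W}$. As $m=\varepsilon+\dim X\ge W$ for large $\ell$, also $21\cdot5^m\Omega\equiv0$, and (i) holds. This does not depend on $N_\dagger$. Fix the $N_{i,q}$ accordingly.

**Step 17: proof of (ii).** First, $\Xi\equiv0\pmod8$ for every choice. We have $B^k\equiv1\pmod4$, since $B$ is odd and $k$ is even. As $|\Phi|$ and all $n_{f,j}$ are odd, $\mathcal A$ is odd and $26\mathcal A\equiv2\pmod4$. So $|Z_\emptyset|\equiv3$ and, $\nu$ being even, $s_\emptyset\equiv3\pmod4$, whence $6s_\emptyset+2\equiv20\equiv4\pmod8$. The other terms of $\Omega$ are $\equiv0\pmod8$, because $4\mid\theta_S$ and $6s_S+2$ is even. So $21\cdot5^m\Omega\equiv4\pmod8$. In $\Lambda$ the term $x_\emptyset$ is odd, and the other terms, grouped by $S=S(c)$, contain the factor $12^{|S|}$; so $\Lambda$ is odd and $4\Lambda\equiv4\pmod8$. The two add up to $0$ modulo $8$.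

As a function of $N_\dagger$, $\Xi$ is affine with slope
$$156\cdot26\cdot3^\nu\Big[A_1\prod_{j<k}n_{\dagger,j}+B_1\prod_{j<k}(n_{\dagger,j}+\gamma)\Big].$$
Here $156\cdot26=8\cdot507$ with $507$ odd, and the bracket is odd, since $A_1$ is even, $B_1$ is odd, the $n_{\dagger,j}$ are odd and $\gamma$ is even. So $\Xi/8$ is affine in $N_\dagger$ with odd slope, and a suitable residue of $N_\dagger$ modulo $2^9$ gives $\Xi\equiv0\pmod{2^{12}}$.

**Step 18: proof of (iii), and both at once.** By (5), $|Z_{[k-1]}|=B+26\sum_fn_{f,k}=B+26(|\Phi|+26N_\dagger)$. So by (4) $x_{[k-1]}$ is affine in $N_\dagger$ with slope $-6\cdot3^{\nu_{[k-1]}}\cdot676$. Since $676=2^2\cdot13^2$, this is a unit modulo $H'$, and a suitable residue of $N_\dagger$ modulo $H'$ gives (iii). As $H'$ is odd, the Chinese remainder theorem yields $0\le N_\dagger<2^9H'$ satisfying (ii) and (iii). For large $\ell$, $2^9H'\le2^\ell-1$, because $H'$ is a constant. $\square$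

From now on $P$ is fixed as in Lemma 3.

## Solving the equation by digits in base $3^\sigma$

**Step 19: removing common factors.** Write $\Xi=2^{12}5^W\Xi'$ with $\Xi'\in\mathbb Z$. We look for a solution of the form $z_0=2^4\,5^{h_*}z_0'$, $z_i=5^g13^{k-i}z_i''$ for $1\le i<k$, with $z_k$ unrestricted. Since $W=\varepsilon+f_*+g$, dividing (11) by $2^{12}5^W$ gives
$$z_0'U_0+9\cdot13^{k+1}\Big[\sum_{i=1}^{k-1}3^{\sigma i}V_iz_i''+3^{\sigma k}H'z_k\Big]=-\Xi'.\tag{13}$$

**Step 20: the digits.** By Step 13, $U_0$ is prime to $39$. So we can choose $0\le z_0'<9\cdot13^{k+1}3^\sigma$ with $z_0'U_0\equiv-\Xi'\pmod{9\cdot13^{k+1}3^\sigma}$. After dividing, we need, for a certain integer $\Xi_2$,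
$$\sum_{i=1}^{k-1}3^{\sigma(i-1)}V_iz_i''+3^{\sigma(k-1)}H'z_k=\Xi_2 .$$
As $3\nmid V_i$, choose successively $z_1'',\dots,z_{k-2}''\in[0,3^\sigma)$ such that $\Xi_2-\sum_{i'\le i}3^{\sigma(i'-1)}V_{i'}z_{i'}''$ is divisible by $3^{\sigma i}$, for $i=1,\dots,k-2$. The remainder is then $3^{\sigma(k-2)}r$ with $r\in\mathbb Z$. The number $V_{k-1}$ is prime to $3H'$, since $V_{k-1}\equiv1\pmod3$ and, by Step 13 and (iii), $V_{k-1}\equiv x_{[k-1]}\equiv1\pmod{H'}$. So we can choose $z_{k-1}''\in[0,3^\sigma H')$ with $V_{k-1}z_{k-1}''\equiv r\pmod{3^\sigma H'}$. Now the remainder is divisible by $3^{\sigma(k-1)}H'$, which determines $z_k\in\mathbb Z$. Thus (13), and hence (11), holds.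

**Step 21: the last unknown is not too large.** By construction $|z_0|\le C3^\sigma$ and $|z_i|\le C3^\sigma$ for $1\le i<k$, because $k,g,h_*,H'$ are constants. To bound $z_k$ we use (13). Since $0<x_S=\psi(P_c)\le9|P_c|$, we have $0<3^{\sigma|S|}x_S\le9\cdot3^n$. The sums $U_0,U_i,\Lambda$ have a constant number of terms with constant coefficients in front of $3^{\sigma|S|}x_S$, so $U_0,U_i,|\Lambda|\le C3^n$. With $3^{\sigma i}V_i=U_i$ and $3^{\sigma k}=3^{n-n_{fl}}$, (13) gives $|z_k|\le C(3^\sigma+3^{-n}|\Xi'|)$. Moreover $|\Xi'|\le5^{-W}(21\cdot5^m\Omega+4|\Lambda|)$ and $m-W=\dim X-h_*$, so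
$$|z_k|\le C\big(3^\sigma+5^{\dim X}\,3^{-n}\,\Omega+1\big).\tag{14}$$

It remains to see that $3^{-n}\Omega=\sum_{S\ne[k]}\theta_S(6s_S+2)/3^{n_S}$ is small, that is, that elements with $x^3=1$ are rare in $P_c$. As $s_S\ge1$,
$$\frac{6s_S+2}{3^{n_S}}\le\frac{8s_S}{3^{n_S}}=\frac{8|Z_S|}{|D_S|}.$$
Since $n_{f,j}\le B<27\cdot2^\ell$, (5) gives $|Z_S|\le(1+26|\Phi|)(27\cdot2^\ell)^{k-|S|}$. Also $|D_S|=27^{|\Phi|+(2\ell-1)(k-|S|)}$. For $S\ne[k]$ and large $\ell$, therefore,
$$\frac{6s_S+2}{3^{n_S}}\le C\Big(\frac{27\cdot2^\ell}{27^{2\ell-1}}\Big)^{k-|S|}=C\big(729\,(2/729)^\ell\big)^{k-|S|}\le C'(2/729)^\ell .$$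
So $3^{-n}\Omega\le C(2/729)^\ell$.

**Step 22: comparison with the capacity.** With $\sigma=18\ell+O(1)$, (6) and (14),
$$\sum_{i=0}^k|z_i|\le C\big(3^{18\ell}+5^{18\ell}(2/729)^\ell+1\big)=C\,5^{15\ell}\Big(\big(\tfrac{729}{3125}\big)^{3\ell}+\big(\tfrac{250}{729}\big)^\ell+5^{-15\ell}\Big)<5^{15\ell}=5^{5L}$$
for large $\ell$. Here we used $3^{18}/5^{15}=(3^6/5^5)^3$ and $5^3\cdot2/729=250/729$. By Step 9 all the required $N_{\rm fine}$ and $N_b$ are realized by suitable sets $\mathcal E_\varsigma$.

## The common average order, and its multiples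

**Proof of Theorem 1.** For every sufficiently large $\ell$ divisible by $3$, take $P$ from Lemma 3 and $Q$ from Steps 19–22, and let $G_\ell=(P\times Q)\rtimes T$. By (10) and (11), $\psi(G_\ell)=\varpi\,3^n5^m$. Since $|G_\ell|=3^n5^m13^k$,
$$\mathcal O(G_\ell)=\frac{\varpi}{13^k}=:\mathfrak o ,$$
and $\varpi$ depends only on the fixed numbers $k$ and $|\Phi|$ (Steps 4 and 11), hence not on $\ell$. The exponent of $P$ divides $9$ by Step 1, that of $Q$ divides $25$ by Step 5. The Sylow $3$-subgroup of $G_\ell$ has order $3^n$ with $n=\sigma k+n_{fl}$ and $\sigma=18\ell-15+6|\Phi|$, which is strictly increasing in $\ell$. So the $G_\ell$ are pairwise non-isomorphic. $\blacksquare$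

**Proof of Theorem 2(a).** Note that $195=3\cdot5\cdot13$. The function $\mathcal O$ is multiplicative on direct products of groups of coprime orders. So $\mathcal O(G_\ell\times H)=\mathfrak o\,\mathcal O(H)$ for all large $\ell$ divisible by $3$, and these groups have distinct orders of Sylow $3$-subgroups. With $H=C_2^s$, where $\mathcal O(H)=(1+2(2^s-1))/2^s=2-2^{-s}$, we get values with every prescribed Sylow $2$-order $2^s$. With $H=C_p$, $p$ a prime not dividing $195$, where $\mathcal O(H)=(1+(p-1)p)/p=p-1+1/p$, we get infinitely many, unbounded values. $\square$
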